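\title{Irreducibility and Galois group of the polynomials ${}_2F_1(-n,\,n+\frac16;\,\frac23;\,x)$}

\begin{abstract}
For $n\ge1$ we consider the system $\frac{3}{x_i-1}+\frac{4}{x_i}+12\sum_{j\ne i}\frac1{x_i-x_j}=0$, $1\le i\le n$, which expresses the vanishing of the residues of a meromorphic modular form of weight $2$. We show that its solution is unique up to permutation, that it consists of the roots of $F_n(x)={}_2F_1(-n,n+\frac16;\frac23;x)$, and that $F_n$ is irreducible over $\mathbb Q$ with Galois group $S_n$ for every $n$. Newton polygons at large primes reduce irreducibility to the exclusion of a factor of small degree. The $2$-adic, $3$-adic and real positions of the roots force such a factor to have a large leading coefficient, and the product formula, applied to $F_n'(\xi)/F_n(1)$ at a root $\xi$ of the factor, forbids this.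
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$. We look for pairwise distinct complex numbers $x_1,\dots,x_n$, all different from $0$ and $1$, such that
\begin{equation}\label{eq:syst}
\frac{3}{x_i-1}+\frac{4}{x_i}+12\sum_{\substack{j=1\\ j\neq i}}^{n}\frac{1}{x_i-x_j}=0,\qquad 1\le i\le n .
\end{equation}
This is the case $(a,b,c)=(3,4,12)$ of the system $\frac{a}{x_i-1}+\frac{b}{x_i}+c\sum_{j\ne i}\frac{1}{x_i-x_j}=0$. It has the following origin, which we shall not use. Let $J=E_4^3/(1728\Delta)$, so that $J(i)=1$ and $J(e^{2\pi i/3})=0$. The function $\eta^4/\prod_{i=1}^n(J-x_i)^2$ is a meromorphic modular form of weight $2$ for $\mathrm{SL}_2(\mathbb Z)$ with the character of $\eta^4$, which has order $6$, and \eqref{eq:syst} says that its residues vanish.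

Real solutions are easy to find. The left side of \eqref{eq:syst} is the derivative with respect to $x_i$ of the logarithm of $\prod_i x_i^4(1-x_i)^3\prod_{i<j}(x_i-x_j)^{12}$. On the cube $[0,1]^n$ this product is nonnegative, and it vanishes when some $x_i$ is $0$ or $1$ or two coordinates agree; a point where it is maximal is therefore a solution with all $0<x_i<1$. The question is the arithmetic nature of the solutions. The system has rational coefficients and is symmetric in the $x_i$, so if the solution is unique up to order, then $\prod_i(x-x_i)$ has rational coefficients, and no reason is visible for it to factor or to have a small Galois group. The conjecture posed in \cite{SS} is that, for every $n$ and every solution of \eqref{eq:syst}, the polynomial $\prod_{i=1}^n(x-x_i)$ has rational coefficients, is irreducible over $\mathbb Q$, and has Galois group $S_n$. We prove it.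

\begin{theorem}\label{thm:main}
For every $n\ge1$ the system \eqref{eq:syst} has exactly one solution up to permutation. The $x_i$ are the roots of
\[
F_n(x)={}_2F_1\!\left(-n,\,n+\tfrac16;\,\tfrac23;\,x\right)=\sum_{k=0}^n(-1)^k\binom nk\frac{\prod_{i<k}(6n+6i+1)}{2^k\prod_{i<k}(3i+2)}\,x^k\in\mathbb Q[x],
\]
and $F_n$ is irreducible over $\mathbb Q$ with Galois group $S_n$.
\end{theorem}

Here and below $\prod_{i<k}$ runs over $0\le i<k$. The first cases are
\[
4F_1=4-7x,\qquad 40F_2=40-260x+247x^2,\qquad 128F_3=128-1824x+4560x^2-2945x^3 .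
\]
For $n=1$ the solution is $x_1=4/7$. For $n=2$ the discriminant $28080=2^4\cdot3^3\cdot5\cdot13$ is not a square. For $n=3$ the prime $19$ divides each of $1824$, $4560$, $2945$ exactly once, so $x^3F_3(1/x)$ is an Eisenstein polynomial. The same happens whenever $6n+1$ is prime. For the other $n$ we argue globally, using all primes at once, and that argument takes up most of the paper.

Section~\ref{sec:method} describes the method and carries it out for $n=42$. Section~\ref{sec:tools} collects the standard tools, and Section~\ref{sec:poly} proves the first two assertions of the theorem together with an identity for $F_n'(\xi)$ on which the rest depends. Sections~\ref{sec:blocks}--\ref{sec:irred} prove irreducibility, and Section~\ref{sec:galois} determines the Galois group.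

\section{The method, and the case \texorpdfstring{$n=42$}{n=42}}\label{sec:method}

Write $F=F_n$. The proof of irreducibility has three steps.

\emph{Step 1: a large irreducible factor.} If one of $6n+6j+1$, $3(n-j)-1$, $2(n-j)-1$ is a suitable prime $p$, then $n-j$ roots of $F$ (or of $F(1-y)$) have $p$-adic valuation $\pm\frac1{n-j}$, so $F$ has an irreducible factor of degree at least $n-j$ (Lemma~\ref{lem:blocks}). If $F$ is reducible, it then has an irreducible factor $g\in\mathbb Z[x]$ of degree $d\le j$. We can always arrange $j\le n/10$ or $j\le1$, and linear factors are excluded directly (Proposition~\ref{prop:rational}).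

\emph{Step 2: the leading coefficient $g_d$ of $g$ is large.} All roots of $F$ are $2$-adically close to $0$, $3$-adically close to $1$, and lie in the real interval $(0,1)$. The first two facts make the integers $g(0)$ and $g(1)$ large; the third says that $g_d$ dominates both. The outcome is $G:=\frac1d\log g_d>1.98$.

\emph{Step 3: the product formula.} Let $\alpha=F'(\xi)/F(1)$ for a root $\xi$ of $g$. Its norm is a rational number of absolute value larger than $1$. A prime $p$ dividing $g_d$ occurs in the denominator of some $\xi$, and since $F'$ has degree $n-1$, it should occur to about the $(n-1)$st power in the denominator of $F'(\xi)$. In logarithms and per root, these primes contribute about $-nG$. The prime $2$ contributes at most about $2n\log2=1.386\ldots n$. If the remaining primes contribute less than about $0.6n$, the norm is smaller than $1$, a contradiction.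

The difficulty in Step 3 is that we need \emph{upper} bounds for the valuations of $F'(\xi)$, that is, we must rule out cancellation among its terms. The polynomial $F$ is orthogonal with respect to a measure on $[0,1]$, and this provides a second polynomial $Q$ with $\xi(1-\xi)F'(\xi)Q(\xi)=C$ for an explicit constant $C$ (Lemma~\ref{lem:wronski}). An upper bound for $v_p(F'(\xi))$ becomes a lower bound for $v_p(Q(\xi))$, and this can be proved term by term.

\begin{example}\label{ex:42}
The smallest $n$ that needs Steps 2 and 3 is $n=42$ (see Section~\ref{sec:small}). The numbers that could give $j\le1$ in Step 1 are $253=11\cdot23$, $259=7\cdot37$, $125$, $122$, $81$ and $83$; the last is prime, but Lemma~\ref{lem:blocks}(c) needs a prime $\equiv1\pmod 6$. The prime $79=2\cdot40-1$ gives $j=2$. So we must exclude a primitive quadratic factor $g$ with leading coefficient $g_2>0$ and roots $\xi_1,\xi_2\in(0,1)$.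

Lemma~\ref{lem:23} gives $8\mid g(0)$ and $27\mid g(1)$. Since $\sqrt{\xi_1\xi_2}+\sqrt{(1-\xi_1)(1-\xi_2)}\le\frac{\xi_1+\xi_2}2+\frac{2-\xi_1-\xi_2}2=1$, we get
\[
\sqrt{g_2}\ge\sqrt{g(0)}+\sqrt{g(1)}\ge\sqrt8+\sqrt{27},\qquad G=\tfrac12\log g_2\ge2.0825 .
\]
Let $h_p$ be the mean of $v_p(\alpha)$ over the two roots. Then $\sum_ph_p\log p$ is half the logarithm of the absolute value of the norm of $\alpha$, and it is at least $\log84>4.4$ by Lemma~\ref{lem:real}. The local bounds of Section~\ref{sec:local} read as follows.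
\begin{center}
\begin{tabular}{l|l|r}
primes & bound & contribution to $\sum h_p\log p$\\ \hline
$p=2$ & $h_2\le84-3-\frac32+6$ (Lemma~\ref{lem:at2}) & $\le59.27$\\
$p=3$ & $h_3\le4-\frac32$ (Lemma~\ref{lem:at3}) & $\le2.75$\\
$p\ge5$, denominators & $-39\,G$ (Lemma~\ref{lem:neg}) & $\le-81.21$\\
$p\ge5$, exceptional powers & $5,\,125,\,7,\,17,\,29,\,37$ (Table~\ref{tab:res}) & $\le15.0$
\end{tabular}
\end{center}
In the last line each listed power of a prime $p$ costs $\log p$. The total is negative, so $g$ does not exist and $F_{42}$ is irreducible.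
\end{example}

For large $n$ the last line of this balance is the delicate one. Bounding it by the sum of $\log p$ over all prime powers up to $n$ gives about $n$, which is too much. In Section~\ref{sec:middle} we show that the primes in $(n/3,n]$ contribute only $O(G)$, because at such a prime a bad root $\xi$ must be $p$-adically close to a root of one of four fixed polynomials of degree at most $2$.

\section{Notation and tools}\label{sec:tools}

We write $(s)_k=s(s+1)\cdots(s+k-1)$. The symbol $[\mathcal A]$ is $1$ if the statement $\mathcal A$ holds and $0$ otherwise, and $s_b(m)$ is the sum of the base-$b$ digits of $m$, so that $v_p(m!)=\sum_{j\ge1}\lfloor m/p^j\rfloor=(m-s_p(m))/(p-1)$. We use two classical summations. With ${}_2F_1(a,b;c;x)=\sum_k\frac{(a)_k(b)_k}{(c)_kk!}x^k$ and ${}_3F_2(a,b,c;d,e;x)=\sum_k\frac{(a)_k(b)_k(c)_k}{(d)_k(e)_kk!}x^k$, they are the Chu--Vandermonde and Pfaff--Saalsch\"utz formulas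
\begin{gather}
{}_2F_1(-n,b;c;1)=\frac{(c-b)_n}{(c)_n},\label{eq:CV}\\
{}_3F_2(-n,a,b;\,c,\,1+a+b-c-n;\,1)=\frac{(c-a)_n(c-b)_n}{(c)_n(c-a-b)_n}.\label{eq:PS}
\end{gather}

\subsection{Valuations}
For a prime $p$, let $v=v_p$ be the valuation on $\overline{\mathbb Q}_p$ with $v(p)=1$. An element is \emph{integral} if $v\ge0$ and a \emph{unit} if $v=0$; a bar denotes reduction to $\overline{\mathbb F}_p$. We use the following standard facts.
\begin{itemize}
\item[(V1)] If $[\mathbb Q_p(\xi):\mathbb Q_p]\le d$, then $v(\mathbb Q_p(\xi)^*)=\frac1e\mathbb Z$ for some $e\le d$, the ramification index. It does not change when an unramified element is adjoined.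
\item[(V2)] The \emph{Newton polygon} of $f=\sum_{k=0}^na_kx^k$, $a_0a_n\ne0$, is the lower convex hull of the points $(k,v(a_k))$. A side of slope $s$ and horizontal length $\ell$ corresponds to exactly $\ell$ roots of valuation $-s$, counted with multiplicity.
\item[(V3)] If $a_0=1$ and $v(a_k\xi^k)>0$ for all $k\ge1$, then $f(\xi)\ne0$.
\item[(V4)] The Gauss valuation $v(f)=\min_kv(a_k)$ does not change under $x\mapsto x+\xi$ with $\xi$ integral. It is additive on products; hence for a primitive $g\in\mathbb Z[x]$ with leading coefficient $g_d$ we have $v(g_d)=\sum_\xi\max(0,-v(\xi))$, the sum being over the roots of $g$.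
\item[(V5)] A series $\sum b_m$ in a finite extension of $\mathbb Q_p$ converges if $v(b_m)\to\infty$, and then $v(\sum b_m)\ge\min v(b_m)$.
\end{itemize}

All coefficients below are quotients of products of terms of arithmetic progressions, so their valuations are found by counting multiples of prime powers.

\begin{lemma}\label{lem:count}
Let $p$ be a prime and $P\ge1$ an integer.
\begin{itemize}
\item[(C1)] If $0\le r<P$, then $\#\{0\le i<k:\ i\equiv r\pmod P\}\le k/(r+1)$.
\item[(C2)] Among $l$ consecutive terms of an arithmetic progression of integers with difference prime to $P$, between $\lfloor l/P\rfloor$ and $\lceil l/P\rceil$ are divisible by $P$. If the difference is prime to $p$, the product of the $l$ terms has valuation at least $v_p(l!)$.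
\item[(C3)] If the difference is prime to $p$ and $l+1$ consecutive terms are positive and smaller than $M$, their product has valuation at most $v_p(l!)+\lfloor\log_pM\rfloor$.
\end{itemize}
\end{lemma}

\begin{proof}
If there are $c\ge1$ such $i$ in (C1), then $k\ge r+1+(c-1)P\ge c(r+1)$. In (C2) exactly one of any $P$ consecutive terms is divisible by $P$; sum the lower bound over $P=p^j$. In (C3) only the powers $P=p^j\le M$ can divide a term, and each divides at most $\lceil\frac{l+1}P\rceil=\lfloor\frac lP\rfloor+1$ terms.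
\end{proof}

\subsection{Primes}
Let $\psi(x)=\sum_{p^j\le x}\log p$. For $(a,k)=1$ let $\theta(x;k,a)$ be the sum of $\log p$ over the primes $p\le x$ with $p\equiv a\pmod k$, and let $\pi(x;k,a)$ be the number of these primes. We use three published estimates.
\begin{itemize}
\item[(RS)] \cite{RS} $\psi(x)<1.03883\,x$ for $x>0$.
\item[(RR)] \cite{RR} For $k\in\{3,9,12\}$: $|\theta(x;k,a)-x/\varphi(k)|\le2.072\sqrt x$ for $1\le x\le10^{10}$, and $|\theta(x;k,a)-x/\varphi(k)|\le\varepsilon_kx/\varphi(k)$ for $x\ge10^{10}$. We need only the weakened values $\varepsilon_3=0.01$ and $\varepsilon_9=\varepsilon_{12}=0.05$.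
\item[(MV)] \cite{MV} $\pi(x+y;k,a)-\pi(x;k,a)\le\dfrac{2y}{\varphi(k)\log(y/k)}$ for $y>k$.
\end{itemize}
For $x\ge5\cdot10^9$ we have $2.072\sqrt x\le0.01x/6\le\varepsilon_kx/\varphi(k)$, so the second bound in (RR) holds from $5\cdot10^9$ on. Hence, for $k\in\{3,9,12\}$ and $1\le x<y\le2x$,
\begin{equation}\label{eq:RR}
\theta(y;k,a)-\theta(x;k,a)\ge\frac{y-x}{\varphi(k)}-
\begin{cases}2.072\,(\sqrt x+\sqrt y)& \text{if } y\le10^{10},\\[2pt] \varepsilon_k\,(x+y)/\varphi(k)&\text{if } y>10^{10}.\end{cases}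
\end{equation}
We call the subtracted term the \emph{error}. A prime $\equiv1\pmod3$ is $\equiv1\pmod6$.

\section{The polynomial \texorpdfstring{$F_n$}{Fn}}\label{sec:poly}

Fix $n\ge1$ and put $F=F_n=\sum_kc_kx^k$ and $\lambda=n(n+\frac16)$.

\subsection{The differential equation}
Let $(x_i)$ be a solution of \eqref{eq:syst} and $\Pi=\prod_i(x-x_i)=\sum p_kx^k$. Since $\sum_{j\ne i}\frac1{x_i-x_j}=\frac{\Pi''(x_i)}{2\Pi'(x_i)}$, multiplying the $i$th equation by $x_i(x_i-1)\Pi'(x_i)\neq0$ shows that $6x(x-1)\Pi''+(7x-4)\Pi'$ vanishes at all $x_i$. This polynomial has degree $n$ and leading coefficient $6n(n-1)+7n=n(6n+1)$, so it equals $n(6n+1)\Pi$. Thus $u=\Pi$ solves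
\begin{equation}\label{eq:ode}
x(1-x)u''+\left(\tfrac23-\tfrac76x\right)u'+\lambda u=0 .
\end{equation}
In terms of coefficients this is $(k+1)(k+\frac23)p_{k+1}=(k-n)(k+n+\frac16)p_k$, which is the recursion satisfied by $c_k=\frac{(-n)_k(n+1/6)_k}{(2/3)_k\,k!}$. So $F$ solves \eqref{eq:ode} and $\Pi=p_0F$. Conversely, once we know that $F$ has simple roots different from $0$ and $1$, evaluating \eqref{eq:ode} at them gives \eqref{eq:syst}.

The point $x=1$ plays the same role as $x=0$. In the variable $y=1-x$, equation \eqref{eq:ode} becomes $y(1-y)u''+(\frac12-\frac76y)u'+\lambda u=0$, and the same recursion argument gives $F(x)=F(1)F^*(y)$ with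
\[
F^*(y)=\sum_kc^*_ky^k,\qquad c^*_k=\frac{(-n)_k(n+\frac16)_k}{(\frac12)_k\,k!}=(-1)^k\binom nk\frac{\prod_{i<k}(6n+6i+1)}{3^k\prod_{i<k}(2i+1)} .
\]
By \eqref{eq:CV},
\begin{equation}\label{eq:F1}
F(1)=\frac{(\frac12-n)_n}{(\frac23)_n}=(-1)^n\frac{(\frac12)_n}{(\frac23)_n}\ne0 .
\end{equation}
Differentiating \eqref{eq:ode} $i$ times gives
\begin{equation}\label{eq:diff}
x(1-x)F^{(i+2)}+\left(i(1-2x)+\tfrac23-\tfrac76x\right)F^{(i+1)}+\left(\lambda-i(i-1)-\tfrac76i\right)F^{(i)}=0 .
\end{equation}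
In characteristic $0$ a nonzero solution of \eqref{eq:ode} has simple zeros away from $0$ and $1$. The following is what remains of this in characteristic $p$.

\begin{lemma}\label{lem:mult}
Let $p\ge5$ and let $\bar F\in\mathbb F_p[x]$ be the reduction of $p^{-v(F)}F$. If $\bar F$ vanishes to order $\omega\ge2$ at a point $\bar\xi\in\overline{\mathbb F}_p\setminus\{0,1\}$, then $\omega\equiv0$ or $1\pmod p$; in particular $\omega\ge p$.
\end{lemma}

\begin{proof}
The coefficients of \eqref{eq:ode} are $p$-integral, so $\bar F$ satisfies \eqref{eq:ode} modulo $p$. If $\bar F=b(x-\bar\xi)^\omega+\cdots$ with $b\ne0$, the coefficient of $(x-\bar\xi)^{\omega-2}$ in \eqref{eq:ode} is $b\,\bar\xi(1-\bar\xi)\,\omega(\omega-1)$.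
\end{proof}

\subsection{Orthogonality}
Let $\mu$ be the probability measure on $[0,1]$ with density proportional to $t^{-1/3}(1-t)^{-1/2}$. By Euler's beta integral its moments are
\[
\mu_m=\int t^m\,d\mu=\frac{(\frac23)_m}{(\frac76)_m},\qquad \mu^*_m=\int(1-t)^m\,d\mu=\frac{(\frac12)_m}{(\frac76)_m}.
\]
Let $S=\sum_{m\ge0}\mu_mx^{-m-1}$, a formal series in $1/x$, and split $FS=Q+R$ into its polynomial part and the rest:
\begin{equation}\label{eq:QR}
Q(x)=\sum_kc_k\sum_{l<k}\mu_{k-1-l}\,x^l=\int\frac{F(x)-F(t)}{x-t}\,d\mu(t),\qquad R=\sum_{m\ge0}\rho_mx^{-m-1},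
\end{equation}
where $\rho_m=\sum_kc_k\mu_{m+k}=\int F(t)t^m\,d\mu$. Put also $\rho_m^*=\sum_kc_k^*\mu^*_{m+k}$.

\begin{lemma}\label{lem:rho}
We have $\rho_m=\rho_m^*=0$ for $m<n$, and for $m\ge n$
\begin{equation}\label{eq:rho}
\rho_m=F(1)\,\frac{(\frac23)_m\,m!}{(m-n)!\,(\frac76)_{m+n}},\qquad
\rho^*_m=\frac1{F(1)}\,\frac{(\frac12)_m\,m!}{(m-n)!\,(\frac76)_{m+n}} .
\end{equation}
\end{lemma}

\begin{proof}
Since $\mu_{m+k}=\mu_m(m+\frac23)_k/(m+\frac76)_k$, we have $\rho_m=\mu_m\,{}_3F_2(-n,n+\frac16,m+\frac23;\frac23,m+\frac76;1)$. This is \eqref{eq:PS} with $a=n+\frac16$, $b=m+\frac23$, $c=\frac23$, so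
\[
\rho_m=\mu_m\,\frac{(\frac12-n)_n}{(\frac23)_n}\cdot\frac{(-m)_n}{(-n-m-\frac16)_n}.
\]
The middle factor is $F(1)$. The last factor is $0$ for $m<n$ and $\frac{m!}{(m-n)!\,(m+7/6)_n}$ for $m\ge n$, and $(\frac76)_m(m+\frac76)_n=(\frac76)_{m+n}$. For $\rho^*_m$ take $b=m+\frac12$, $c=\frac12$; the middle factor becomes $(\frac13-n)_n/(\frac12)_n=(-1)^n(\frac23)_n/(\frac12)_n=1/F(1)$, and the last factor is unchanged.
\end{proof}

\begin{proposition}\label{prop:unique}
$F$ has $n$ simple roots in $(0,1)$. They form the only solution of \eqref{eq:syst} up to permutation.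
\end{proposition}

\begin{proof}
Let $t_1,\dots,t_l$ be the points of $(0,1)$ where $F$ changes sign. Then $F\prod(t-t_i)$ has constant sign on $(0,1)$, so its integral against $\mu$ is not $0$. By Lemma~\ref{lem:rho}, $F$ is orthogonal to all polynomials of degree less than $n$, so $l=n$. The second assertion was reduced to the first after \eqref{eq:ode}.
\end{proof}

\subsection{Two properties of \texorpdfstring{$F'(\xi)$}{the derivative at a root}}
The series $S$ satisfies a first-order differential equation, and $R$ starts only at $x^{-n-1}$. A Wronskian of $F$ and $R$ is then both a polynomial and bounded at infinity.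

\begin{lemma}\label{lem:wronski}
For every root $\xi$ of $F$, in any field of characteristic $0$,
\begin{equation}\label{eq:wr}
\xi(1-\xi)\,F'(\xi)\,Q(\xi)=C,\qquad C=(-1)^nF(1)\,\frac{n!}{6\,(\frac16)_n}.
\end{equation}
\end{lemma}

\begin{proof}
In $x(1-x)S'+(\frac13-\frac56x)S$ the coefficient of $x^{-m-1}$ is $(m+\frac76)\mu_{m+1}-(m+\frac23)\mu_m=0$, and the constant term is $\mu_0-\frac56\mu_0$. So this expression equals $\frac16$. Put
\[
T=x(1-x)(FR'-F'R)+\left(\tfrac13-\tfrac56x\right)FR .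
\]
Substituting $R=FS-Q$ gives $FR'-F'R=F^2S'+F'Q-FQ'$, hence
\[
T=\tfrac16F^2+x(1-x)(F'Q-FQ')-\left(\tfrac13-\tfrac56x\right)FQ ,
\]
a polynomial with $T(\xi)=\xi(1-\xi)F'(\xi)Q(\xi)$. On the other hand $F=c_nx^n+\cdots$ and $R=\rho_nx^{-n-1}+\cdots$, so the defining expression of $T$ contains no positive power of $x$, and its constant term is $\big((n+1)+n-\frac56\big)c_n\rho_n$. Thus $T=(2n+\frac16)c_n\rho_n$. Insert $c_n=(-1)^n(n+\frac16)_n/(\frac23)_n$, formula \eqref{eq:rho}, and $(\frac76)_{2n}=6(\frac16)_{2n+1}=6(\frac16)_n(n+\frac16)_n(2n+\frac16)$.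
\end{proof}

For $n=1$: $F'=Q=-\frac74$, $\xi(1-\xi)=\frac{12}{49}$, and both sides of \eqref{eq:wr} are $\frac34$.

\begin{lemma}\label{lem:real}
For every root $\xi\in(0,1)$ of $F$ we have $|F'(\xi)/F(1)|\ge2\sqrt\lambda>2n$.
\end{lemma}

\begin{proof}
Let $\mathcal E=F^2+x(1-x)F'^2/\lambda$. By \eqref{eq:ode},
\[
\lambda\mathcal E'=2\lambda FF'+(1-2x)F'^2-2\left(\tfrac23-\tfrac76x\right)F'^2-2\lambda FF'=\tfrac13(x-1)F'^2\le0
\]
on $[0,1]$. So $\xi(1-\xi)F'(\xi)^2/\lambda=\mathcal E(\xi)\ge\mathcal E(1)=F(1)^2$, and $\xi(1-\xi)\le\frac14$.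
\end{proof}

\section{Large irreducible factors}\label{sec:blocks}

A prime $p>n$ that divides exactly one of the factors $6n+6i+1$, $3i+2$ (or $6n+6i+1$, $2i+1$) with $i<n$ produces a Newton polygon with one long side of height $1$.

\begin{lemma}\label{lem:blocks}
Let $0\le j<n$. In each of the following cases $F$ has an irreducible factor over $\mathbb Q$ of degree at least $n-j$; hence, if $F$ is reducible, it has an irreducible factor of degree at most $j$.
\begin{itemize}
\item[(a)] $p=6n+6j+1$ is prime. In this case $v_p(c_k)=[k>j]$.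
\item[(b)] $p=3(n-j)-1$ is an odd prime and $n>5j$.
\item[(c)] $p=2(n-j)-1$ is a prime $\equiv1\pmod6$ and $n>7j+1$.
\end{itemize}
\end{lemma}

\begin{proof}
In all cases $p>n$ and $p\ge5$, so $\binom nk$, $2$ and $3$ are units. Let $0\le i<n$; note $6n+1\le6n+6i+1\le12n-5$.

(a) Since $12n-5<2p$, the prime $p$ divides $6n+6i+1$ only for $i=j$, and then exactly once. Also $p>3i+2$. So $v(c_k)=[k>j]$.

(b) Here $p\equiv5\pmod6$. If $p\mid3i+2$, the cofactor is $\equiv1\pmod3$ and less than $4$, because $4p>3n-1$; so $3i+2=p$ and $i=n-j-1$. If $p\mid6n+6i+1$, the cofactor is $\equiv5\pmod6$, but $5p=15(n-j)-5>12n-5$ because $n>5j$. So $v(c_k)=-[k\ge n-j]$.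

(c) We use $F^*$. Since $3p>2n-1$, $p$ divides $2i+1$ only for $i=n-j-1$, exactly once. If $p\mid6n+6i+1$, the cofactor is $\equiv1\pmod6$, but $p<6n+1$, and $7p>12n-5$ because $n>7j+1$. So $v(c^*_k)=-[k\ge n-j]$.

In each case the Newton polygon has a side of length $n-j$ and slope $\pm\frac1{n-j}$. By (V1) and (V2) the corresponding roots have degree at least $n-j$ over $\mathbb Q_p$, hence over $\mathbb Q$.
\end{proof}

\section{The roots at 2 and 3}\label{sec:23}

The factor $2^k$ in the denominator of $c_k$ pushes the roots toward $0$ in $\overline{\mathbb Q}_2$, and the factor $3^k$ in the denominator of $c^*_k$ pushes them toward $1$ in $\overline{\mathbb Q}_3$. The products $\prod(3i+2)$ and $\prod(2i+1)$ add to the effect. We put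
\[
w(k)=v_2\prod_{i<k}(3i+2),\qquad z(k)=v_3\prod_{i<k}(2i+1),
\]
so that $v_2(c_k)=v_2\binom nk-k-w(k)$ and $v_3(c_k^*)=v_3\binom nk-k-z(k)$. For a root $\xi$ of $F$ in $\overline{\mathbb Q}_2$ we write $\sigma=v_2(\xi)$, and for a root in $\overline{\mathbb Q}_3$ we write $\tau=v_3(1-\xi)$. Since $w(k)$ is about $k$ and $z(k)$ about $k/2$, typical values are $\sigma=2$ and $\tau=\frac32$.

\begin{lemma}\label{lem:23}
Every root has $\sigma\ge\frac32$ and $\tau\ge1$. For any $d$ of the roots,
\[
\sum\sigma\ge2d-\phi(d)\ \text{ for each of }\ \phi(r)=\tfrac r2,\ \tfrac{r+6}8,\ \tfrac23\log_2(3r+1),\qquad \sum\tau\ge\tfrac32d-\tfrac12\log_3(2d+1).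
\]
\end{lemma}

The bounds for a single root are attained: both roots of $F_2=1-\frac{13}2x+\frac{247}{40}x^2$ have $\sigma=\frac32$, and the root of $F_1$ has $1-\xi=\frac37$.

\begin{proof}
Let $\mathcal N$ be the piecewise linear function whose graph is the $2$-adic Newton polygon of $F$, and let $\delta(r)=v(c_{n-r})-v(c_n)$. The smallest valuations belong to the rightmost sides, so the sum of the $d$ smallest ones is $\mathcal N(n-d)-\mathcal N(n)$. If $n-d$ lies between the vertices $n-r_1$ and $n-r_2$, this is $t\delta(r_1)+(1-t)\delta(r_2)$ where $d=tr_1+(1-t)r_2$, $0\le t\le1$. So if $\delta(r)\ge2r-\phi(r)$ for all $r$ with $\phi$ concave, then the sum is at least $2d-\phi(d)$. The same applies to $F^*$ at $3$. It remains to bound $\delta$.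

\emph{The prime $2$.} We have
\[
\delta(r)=r+v\prod_{t<r}(n-t)-v(r!)+v\prod_{t<r}(3n-1-3t).
\]
Modulo $2^j$ the factors $n-t$ and $3n-1-3t$ vanish for $t\equiv n$ and $t\equiv n-\frac13$. Now $\frac13\equiv\frac{2^j+1}3$ for odd $j$ and $\frac13\equiv\frac{2^{j+1}+1}3$ for even $j$. So the larger of the two cyclic gaps between the two classes is $\gamma_j=\frac{2^{j+1}-1}3$ for odd $j$ and $\gamma_j=\frac{2^{j+1}+1}3$ for even $j$, that is, $1,3,5,11,21,43,\dots$, and any $\gamma_j$ consecutive integers meet one of the classes. Among $t=0,\dots,r-1$ the two classes therefore occur at least $2\lfloor r/2^j\rfloor+[r\bmod2^j\ge\gamma_j]$ times. Hence $\delta(r)\ge2r-D(r)$ with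
\[
D(r)=r-\sum_{j\ge1}\Big(\Big\lfloor\frac r{2^j}\Big\rfloor+[r\bmod2^j\ge\gamma_j]\Big)=\sum_{j\ge1}\Big(\frac{r\bmod2^j}{2^j}-[r\bmod2^j\ge\gamma_j]\Big),
\]
where we used $r=\sum_jr/2^j$. We bound the integer $D(r)$ in three ways.

In the first sum the term $j=1$ is $\lceil r/2\rceil$, so $D(r)\le r/2$; with $d=1$ this gives $\sigma\ge\frac32$. The first expression also reads $D(r)=s_2(r)-\#\{j:r\bmod2^j\ge\gamma_j\}$, which gives $D(0),\dots,D(10)=0,0,1,0,1,0,1,0,1,1,2$.

In the second sum the $j$th term is at most $(\gamma_j-1)/2^j$, which is $0,\frac12,\frac12,\frac58,\frac58$ for $j\le5$ and always less than $\frac23$. Let $r\ge5$ and $j_0=\max\{j:\gamma_j\le r\}\ge3$. For $j>j_0$ we have $r<\gamma_j\le2^j$, the term is $r/2^j$, and these terms add up to $r/2^{j_0}\le(\gamma_{j_0+1}-1)/2^{j_0}<\frac43$. Therefore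
\[
D(r)<0+\tfrac12+\tfrac12+\tfrac23(j_0-3)+\tfrac43=\tfrac23j_0+\tfrac13\le\tfrac23\log_2(3r+1)-\tfrac13 ,
\]
because $3r+1\ge3\gamma_{j_0}+1\ge2^{j_0+1}$. Together with the listed values for $r\le4$, this proves $D(r)\le\frac23\log_2(3r+1)$ for all $r$.

For $\phi=\frac{r+6}8$, the listed values settle $r\le10$. For $11\le r\le20$ we have $j_0=4$ and $D\le1.625+\frac{20}{16}<3$, so $D\le2\le\frac{r+6}8$. For $21\le r\le42$ we have $j_0=5$ and $D\le2.25+\frac{42}{32}<4$, so $D\le3\le\frac{r+6}8$. For $r\ge43$ we have $\frac23\log_2(3r+1)-\frac13\le\frac{r+6}8$: at $r=43$ this reads $4.35<6.12$, and the derivative $\frac{2}{(3r+1)\log2}$ of the left side is less than $\frac18$.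

\emph{The prime $3$.} Now $\delta(r)=v(c^*_{n-r})-v(c^*_n)=r+v\prod_{t<r}(n-t)-v(r!)+v\prod_{t<r}(2n-1-2t)$. Modulo $3^j$ the classes are $t\equiv n$ and $t\equiv n+\frac{3^j-1}2$, with larger gap $\frac{3^j+1}2$. The same count gives
\[
\delta(r)\ge r+\sum_{j\ge1}\Big(\Big\lfloor\frac r{3^j}\Big\rfloor+\Big[r\bmod3^j\ge\frac{3^j+1}2\Big]\Big)=r+\sum_{j\ge1}\Big\lfloor\frac r{3^j}+\frac12\Big\rfloor .
\]
The sum is nonnegative, so $\delta(r)\ge r$ and $\tau\ge1$. Its terms are the integers nearest to $r/3^j$, which suggests writing $r=\sum_ib_i3^i$ with $b_i\in\{-1,0,1\}$. The nearest integer to $r/3^j$ is $\sum_{i\ge j}b_i3^{i-j}$, and summing over $j\ge1$ gives $\sum_ib_i\frac{3^i-1}2=\frac{r-m}2$ with $m=\sum_ib_i$. So $\delta(r)\ge\frac{3r-m}2$, and it suffices to show $m\le\log_3(2r+1)$. Let $m\ge1$ and let $r$ have $k\ge m$ digits. If $k=m$, all digits are $1$ and $r=\frac{3^m-1}2$. If $k>m$, the leading digit is $1$ and $r\ge3^{k-1}-\frac{3^{k-1}-1}2>\frac{3^m-1}2$. In both cases $2r+1\ge3^m$.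
\end{proof}

\subsection{Rational roots}
For a rational root, the local information leaves a single candidate, the root of $F_1$.

\begin{proposition}\label{prop:rational}
For $n\ge2$, $F_n$ has no rational root.
\end{proposition}

\begin{proof}
Let $x_0\in\mathbb Q$ be a root; then $0<x_0<1$. We first determine the numerators of $x_0$ and $1-x_0$.

Let $p\ge5$, $P=p^j$ and $k\ge1$. The least $i\ge0$ with $P\mid3i+2$ has $i+1\ge\frac{P+1}3$, and the least $i$ with $P\mid2i+1$ has $i+1=\frac{P+1}2$. By (C1), $v((\frac23)_k)\le k\sum_j\frac3{5^j+1}<k\sum_j\frac{3}{5^j}<k$ and $v((\frac12)_k)\le k\sum_j\frac2{5^j+1}<k$. So $v(c_k),v(c^*_k)>-k$, and (V3) gives $v_p(x_0)\le0$ and $v_p(1-x_0)\le0$. Also $v_3(c_k)\ge0$ and $v_2(c_k^*)\ge0$, so $v_3(x_0)\le0$ and $v_2(1-x_0)\le0$. Thus $x_0=2^a/b$ and $1-x_0=3^{a'}/b$ in lowest terms, and $a\ge2$, $a'\ge1$ by Lemma~\ref{lem:23}.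

Suppose $a\ge3$. Then $v_2(c_kx_0^k)\ge2k-w(k)$. The least $i\ge0$ with $2^j\mid3i+2$ is $0$ for $j=1$ and $\frac{2^{2l+1}-2}3$ for $j=2l,2l+1$ (that is, $0,2,2,10,10,42,42,\dots$). By (C1), $w(k)\le k\big(1+\sum_{l\ge1}\frac6{2^{2l+1}+1}\big)<2k$ for $k\ge1$, since $\sum_{l\ge1}6\cdot2^{-2l-1}=1$. This contradicts (V3). Suppose $a'\ge2$. Then $v_3(c_k^*(1-x_0)^k)\ge k-z(k)\ge k\big(1-\sum_j\frac2{3^j+1}\big)>0$, again contradicting (V3). So $x_0=\frac4{4+3}=\frac47$.

It remains to show $F^*(\frac37)\ne0$. Dividing $F^*(y)$ by $c_n^*y^n$ at $y=\frac37$ gives $H=\sum_{m=0}^nH_m$ with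
\[
H_m=(-1)^m\binom nm\prod_{i<m}\frac{7(2n-1-2i)}{12n-5-6i}.
\]
We work modulo $3$, where $7\equiv12n-5-6i\equiv1$; all $H_m$ are $3$-integral. If $n\equiv2$, then $3\mid2n-1$, so $H\equiv H_0=1$. If $n\equiv0$, then $H_1\equiv0$ because of the factor $n$, and $H_m\equiv0$ for $m\ge2$ because $3\mid2n-3$; again $H\equiv1$.

Let $n=1+3s$ with $s\ge1$. Since $H=0$ for $n=1$, we divide by $n-1$. First, $\frac{H_0+H_1}{n-1}=-\frac{14n-5}{12n-5}\equiv0$. For $m\ge2$ we have $\binom nm/(n-1)=\frac n{m(m-1)}\binom{n-2}{m-2}$, so (C2) gives $v(H_m/(n-1))\ge v(m!)-v(m(m-1))=v((m-2)!)$, which is at least $1$ for $m\ge5$. For the three remaining terms use $2n-5=3(2s-1)$ and the residues $n\equiv n-3\equiv 2n-1\equiv2n-7\equiv1$, $n-2\equiv2n-3\equiv-1$, $\frac12\equiv\frac18\equiv-1$: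
\begin{align*}
\tfrac{H_2}{n-1}&\equiv\tfrac n2(2n-1)(2n-3)\equiv1,\\
\tfrac{H_3}{n-1}&\equiv-\tfrac{n(n-2)}2(2n-1)(2n-3)(2s-1)\equiv2s-1,\\
\tfrac{H_4}{n-1}&\equiv\tfrac{n(n-2)(n-3)}8(2n-1)(2n-3)(2s-1)(2n-7)\equiv-(2s-1).
\end{align*}
Hence $H/(n-1)\equiv1$, and $H\ne0$.
\end{proof}

\subsection{The leading coefficient of a factor}
Let $g\in\mathbb Z[x]$ be a primitive irreducible factor of $F$ of degree $d\ge2$ with leading coefficient $g_d>0$. Let $\bar\sigma$ and $\bar\tau$ be the means of $\sigma$ and $\tau$ over the $d$ roots of $g$, and put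
\[
G=\tfrac1d\log g_d,\qquad \beta=s_2(n)\log2+\bar\sigma\log2+\bar\tau\log3 .
\]
The quantity $\beta$ is the saving that will appear in the bounds at $2$ and $3$.

\begin{proposition}\label{prop:lead}
We have $G\ge\log(2^{\bar\sigma}+3^{\bar\tau})$, and the following bounds hold.
\begin{center}
\begin{tabular}{c|cccccccc}
$d$&$2$&$3$&$4$&$5$&$6$&$7$&$8$&$9$\\ \hline
$d\bar\sigma\ge$&$3$&$5$&$7$&$9$&$11$&$13$&$15$&$17$\\
$d\bar\tau\ge$&$3$&$4$&$5$&$7$&$8$&$10$&$11$&$13$\\
$G\ge$&$2.0825$&$2.0151$&$1.9894$&$2.0965$&$2.0656$&$2.131$&$2.103$&$2.150$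
\end{tabular}
\end{center}
Moreover $G\ge2.033,\ 2.080,\ 2.106,\ 2.121$ for $d\ge10,\ 15,\ 20,\ 24$ respectively, and $\beta\ge3.27$ for all $d\ge2$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:23} the roots are integral at $2$ and $3$, so $g_d$ is prime to $6$ by (V4). Hence $v_2(g(0))=d\bar\sigma$ and $v_3(g(1))=d\bar\tau$; these are integers, and $|g(0)|\ge2^{d\bar\sigma}$, $|g(1)|\ge3^{d\bar\tau}$. The complex roots $\xi$ of $g$ lie in $(0,1)$, so the inequality of the arithmetic and geometric means gives $(\prod\xi)^{1/d}+(\prod(1-\xi))^{1/d}\le1$. Multiplying by $g_d^{1/d}$ gives $e^G\ge|g(0)|^{1/d}+|g(1)|^{1/d}\ge2^{\bar\sigma}+3^{\bar\tau}$.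

For $2\le d\le9$ we have $\frac{d+6}8<2$, so $d\bar\sigma\ge2d-1$; the second row is $\lceil\frac32d-\frac12\log_3(2d+1)\rceil$; the third follows, rounded down. For $d\ge10$, Lemma~\ref{lem:23} gives $2^{\bar\sigma}\ge4\,(3d+1)^{-2/(3d)}$ and $3^{\bar\tau}\ge3^{3/2}(2d+1)^{-1/(2d)}$. Both bounds increase with $d$, because $\frac1d\log(3d+1)$ and $\frac1d\log(2d+1)$ are slopes of chords from the origin of concave functions. At $d=10,15,20,24$ the two bounds exceed $3.181,\,3.374,\,3.487,\,3.550$ and $4.462,\,4.634,\,4.735,\,4.791$, which gives the stated values of $G$.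

Finally $\bar\sigma\log2+\bar\tau\log3$ is at least $2.687$, $2.619$, $2.586$ for $d=2,3,4$; at least $\frac95\log2+\frac43\log3>2.71$ for $5\le d\le9$; and at least $\log3.181+\log4.462>2.65$ for $d\ge10$. Since $s_2(n)\ge1$, we get $\beta\ge0.693+2.586>3.27$.
\end{proof}

\section{Local upper bounds for \texorpdfstring{$F'(\xi)/F(1)$}{the normalized derivative}}\label{sec:local}

In this section and the next we assume:
\begin{equation}\label{eq:H}
\begin{gathered}
n\ge42,\ \text{ and $g\in\mathbb Z[x]$ is a primitive irreducible factor of $F$}\\ \text{of degree $d$, $2\le d\le n/10$, with $g_d>0$.}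
\end{gathered}
\end{equation}
A \emph{root} is a root $\xi$ of $g$ in $\overline{\mathbb Q}_p$, and $\alpha=\alpha(\xi)=F'(\xi)/F(1)$. The smallness of $d$ enters through (V1): the valuation of $\xi$ or $1-\xi$ cannot be close to an integer without being equal to it. If it differs from a given integer, it differs by at least $\frac1d\ge\frac{10}n$; if it differs from a given half-integer, by at least $\frac1{2d}\ge\frac5n$.

By \eqref{eq:wr},
\begin{equation}\label{eq:key}
v(\alpha)=v(C/F(1))-v(\xi)-v(1-\xi)-v(Q(\xi)),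
\end{equation}
so we need lower bounds for $v(Q(\xi))$. Two expansions are available. The finite sum \eqref{eq:QR} in powers of $\xi$ is good when $\xi$ is $p$-adically small. When $\xi$ is large enough for $S(\xi)$ to converge, the identity $FS=Q+R$ may be evaluated at $\xi$, since $FS$ is a finite combination of shifts of $S$; as $F(\xi)=0$, it gives $Q(\xi)=-R(\xi)$, a series in $1/\xi$ with the explicit coefficients \eqref{eq:rho}. The gap just described makes the convergence fast enough on the whole complementary range.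

\subsection{The primes 2 and 3}

\begin{lemma}\label{lem:at2}
For $p=2$: $v(\alpha)\le2n-s_2(n)-\sigma+L_2$, where $L_2=\lfloor\log_23n\rfloor$.
\end{lemma}

\begin{proof}
We have $v(c_k)\ge-k-w(k)$, $v(\mu_m)=m+w(m)$, $v(F(1))=-n-w(n)$, $v(C/F(1))=v(n!)+n-1=2n-s_2(n)-1$, and $v(1-\xi)=0$. By \eqref{eq:key} it suffices to show $v(Q(\xi))\ge-1-L_2$.

Let $\sigma\ge2$. The term $c_k\mu_m\xi^l$ of \eqref{eq:QR}, with $m=k-1-l$, has valuation at least $-k-w(k)+m+w(m)+2l=l-1-(w(k)-w(m))$. Here $w(k)-w(m)$ is the valuation of a product of $l+1$ consecutive terms $3i+2<3n$, so it is at most $v(l!)+L_2\le l+L_2$ by (C3).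

Let $\sigma<2$; then $2-\sigma\ge\frac1d$. By (C2), $w(m)\ge v(m!)=m-s_2(m)$, so $v(\mu_m\xi^{-m-1})\ge2m-s_2(m)-(m+1)\sigma\to\infty$, and $Q(\xi)=-R(\xi)$. For $m\ge n$, formula \eqref{eq:rho} gives
\[
v(\rho_m)=w(m)-w(n)+v(n!)+v\tbinom mn+m\ge v(m!)+m ,
\]
because $w(m)-w(n)\ge v((m-n)!)$ by (C2). Hence $v(\rho_m\xi^{-m-1})\ge(m+1)(2-\sigma)-2-s_2(m)$. The least $m$ with $s_2(m)=q$ is $2^q-1$, so $s_2(m)\le\log_2(m+1)$. The function $\frac{m+1}d-\log_2(m+1)$ increases for $m+1>d/\log2$, in particular for $m\ge n\ge10d$. So all terms have valuation at least $10-2-\log_2(n+1)\ge-\log_23n\ge-1-L_2$.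
\end{proof}

\begin{lemma}\label{lem:at3}
For $p=3$: $v(\alpha)\le L_3-\tau$, where $L_3=\lfloor\log_32n\rfloor$.
\end{lemma}

\begin{proof}
The root is close to $1$, so we expand in $\zeta=1-\xi$; note $v(\xi)=0$. With $y=1-x$ and $u=1-t$ we have $x-t=-(y-u)$, so the integral in \eqref{eq:QR} gives $Q(\xi)=-F(1)Q^*(\zeta)$ with $Q^*(y)=\sum_kc^*_k\sum_{l<k}\mu^*_{k-1-l}y^l$. The valuations are $v(c^*_k)\ge-k-z(k)$, $v(\mu^*_m)=m+z(m)$, $v(F(1))=n+z(n)$, $v(C/F(1))=v(n!)+n-1$. By \eqref{eq:key},
\[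
v(\alpha)=v(n!)-z(n)-1-\tau-v(Q^*(\zeta))\le-1-\tau-v(Q^*(\zeta)),
\]
since $z(n)\ge v(n!)$ by (C2). It suffices to show $v(Q^*(\zeta))\ge-1-L_3$.

Let $\tau\ge\frac32$. The term $c^*_k\mu^*_m\zeta^l$, $m=k-1-l$, has valuation at least $\frac l2-1-(z(k)-z(m))$, and $z(k)-z(m)\le v(l!)+L_3\le\frac l2+L_3$ by (C3), the terms $2i+1$ being less than $2n$.

Let $\tau<\frac32$; then $\frac32-\tau\ge\frac1{2d}$. Since $z(m)\ge v(m!)=\frac{m-s_3(m)}2$, the series $\sum\mu_m^*\zeta^{-m-1}$ converges. The identity $F^*(y)\sum\mu^*_my^{-m-1}=Q^*(y)+\sum\rho^*_my^{-m-1}$ gives $Q^*(\zeta)=-\sum_{m\ge n}\rho_m^*\zeta^{-m-1}$. By \eqref{eq:rho} and (C2), $v(\rho^*_m)=z(m)-z(n)+v(n!)+v\binom mn+m\ge v(m!)+m$, so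
\[
v(\rho^*_m\zeta^{-m-1})\ge(m+1)\left(\tfrac32-\tau\right)-\tfrac32-\tfrac12s_3(m).
\]
The least $m$ with $s_3(m)=2q$ is $3^q-1$, and the least $m$ with $s_3(m)=2q+1$ is $2\cdot3^q-1\geq3^{q+1/2}-1$; so $\frac12s_3(m)\le\log_3(m+1)$. The function $\frac{m+1}{2d}-\log_3(m+1)$ increases for $m+1>2d/\log3$. So all terms have valuation at least $5-\frac32-\log_3(n+1)\ge-\log_32n\ge-1-L_3$.
\end{proof}

\subsection{The primes \texorpdfstring{$p\ge5$}{p at least 5}}
Now every quantity in \eqref{eq:key} is a quotient of Pochhammer symbols with bases $1,\frac12,\frac23,\frac16$, and each power $P=p^j$ contributes a bounded integer that depends only on residues modulo $P$. For $s\in\mathbb Z_p$ let $\mathrm e_P(s;M)=\#\{0\le i<M:\ P\mid s+i\}$, so that $v((s)_M)=\sum_{j\ge1}\mathrm e_{p^j}(s;M)$. If $r\in[0,P)$ is the residue with $P\mid s+r$, then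
\begin{equation}\label{eq:eP}
\mathrm e_P(s;KP+\kappa)=K+[\kappa>r]+[\kappa>P+r]\qquad(0\le\kappa\le2P).
\end{equation}
For $s=1$ we have $\mathrm e_P(1;M)=\lfloor M/P\rfloor$. For $s=\frac12,\frac23,\frac16$ we denote the residues by $r_2,r_3,r_6$. Then $r_2=\frac{P-1}2$, and
\[
\begin{array}{llll}
P\equiv1\ (6):& r_3=\frac{2P-2}3,& r_6=\frac{P-1}6,& r_6<r_2<r_3;\\[3pt]
P\equiv5\ (6):& r_3=\frac{P-2}3,& r_6=\frac{5P-1}6,& r_3<r_2<r_6 .
\end{array}
\]
Write $n=NP+\nu$ with $0\le\nu<P$, and define
\[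
Y_P=\begin{cases}[N\ge1]\,[\nu\le\frac{P-1}6]&\text{if }P\equiv1\pmod6,\\[2pt] [\frac{P+1}3\le\nu\le\frac{P-1}2]&\text{if }P\equiv5\pmod6 .\end{cases}
\]
We call $P$ \emph{exceptional} if $Y_P=1$. If $P>n$, then $N=0$ and $\nu=n$, so
\begin{equation}\label{eq:Ybig}
P>n,\ Y_P=1\ \Longrightarrow\ P\equiv5\pmod6\ \text{ and }\ 2n+1\le P\le3n-1 .
\end{equation}
In particular $Y_P=0$ for $P\ge3n$.

\begin{lemma}\label{lem:int}
If $v(\xi)\ge0$, then $v(\alpha)\le\sum_jY_{p^j}$.
\end{lemma}

\begin{proof}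
Here $v(\xi),v(1-\xi)\ge0$, so \eqref{eq:key} and \eqref{eq:QR} give
\[
v(\alpha)\le v(n!)-v\big((\tfrac16)_n\big)-\min_{0\le m<k\le n}\big(v(c_k)+v(\mu_m)\big).
\]
Insert $(n+\frac16)_k=(\frac16)_{n+k}/(\frac16)_n$ and $(\frac76)_m=6(\frac16)_{m+1}$. The factors $n!$ and $(\frac16)_n$ cancel, and the right side is $\max_{m<k}\sum_PE_P$ with
\[
E_P=\mathrm e_P(1;n-k)+\mathrm e_P(1;k)+\mathrm e_P(\tfrac23;k)-\mathrm e_P(\tfrac16;n+k)+\Delta,\qquad \Delta=\mathrm e_P(\tfrac16;m+1)-\mathrm e_P(\tfrac23;m).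
\]
We show $E_P\le Y_P$. With $\ell=m\bmod P$, \eqref{eq:eP} gives $\Delta=[\ell\ge r_6]-[\ell>r_3]$. So $\Delta\le0$ if $P\equiv5$; if $P\equiv1$, then $\Delta\le1$, and $\Delta=1$ requires $m\ge r_6$. With $k=KP+\kappa$, $0\le\kappa<P$, we have $\lfloor\frac{n-k}P\rfloor=N-K-[\kappa>\nu]$, the terms $N$ and $K$ cancel, and
\[
E_P=\Delta-[\kappa>\nu]+[\kappa>r_3]-[\nu+\kappa>r_6]-[\nu+\kappa>P+r_6].
\]

Let $P\equiv1$ and $\kappa\le r_3$. Then $E_P\le1$, and equality forces $\Delta=1$ and $\nu+\kappa\le r_6$. So $\nu\le r_6$, and $k\ge m+1\ge r_6+1>\kappa$ forces $K\ge1$, hence $N\ge1$ and $Y_P=1$.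

Let $P\equiv1$ and $\kappa>r_3$. Then $\nu+\kappa>r_6$, so $E_P\le1-[\kappa>\nu]-[\nu+\kappa>P+r_6]$. If $\kappa\le\nu$, then $\nu+\kappa\ge\frac{4P+2}3>P+r_6$. So $E_P\le0$.

Let $P\equiv5$. Then $E_P\le1$, and equality forces $r_3<\kappa\le\nu$ and $\nu+\kappa\le r_6$. So $\frac{P+1}3\le\nu\le r_6-\frac{P+1}3=\frac{P-1}2$, that is, $Y_P=1$.
\end{proof}

The next lemma contains the gain $-(n-1)a$ announced in Section~\ref{sec:method}.

\begin{lemma}\label{lem:neg}
If $v(\xi)=-a<0$, then $v(\alpha)\le-(n-1)a+1+\sum_jY_{p^j}$. If moreover $p>n$, or $n\ge200$ and $p>n/3$, then $v(\alpha)\le-(n-1)a+1$.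
\end{lemma}

\begin{proof}
For each $P$, (C2) gives $\mathrm e_P(\frac23;m)-\mathrm e_P(\frac76;m)\ge-1$, and this difference is $\ge0$ if $P>6m+1$. So $v(\mu_m)\ge-\log_p(6m+1)$, the series $S(\xi)$ converges, and $Q(\xi)=-R(\xi)$. Since $v(1-\xi)=-a$, formulas \eqref{eq:key}, \eqref{eq:rho} and \eqref{eq:F1} give $v(\alpha)\le\max_{m\ge n}\{-(m-1)a+\sum_PE'_P\}$ with
\begin{align*}
E'_P={}&\mathrm e_P(1;n)-\mathrm e_P(\tfrac16;n)-\mathrm e_P(\tfrac12;n)+\mathrm e_P(\tfrac23;n)\\&-\mathrm e_P(\tfrac23;m)-\mathrm e_P(1;m)+\mathrm e_P(1;m-n)+\mathrm e_P(\tfrac16;m+n+1).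
\end{align*}
With $\kappa=m\bmod P$ the integer parts cancel again, and
\[
E'_P=-[\nu>r_6]-[\nu>r_2]+[\nu>r_3]-[\kappa>r_3]-[\kappa<\nu]+W,
\]
where $W=[\kappa+\nu\ge r_6]+[\kappa+\nu\ge P+r_6]$. Since $\kappa<P$, the value $W=2$ requires $\nu>r_6$. Note also that if $\nu>r_3$, then $\kappa>r_3$ or $\kappa<\nu$.

\emph{$P\equiv1$.} If $\nu\le r_6$, then $E'_P\le W\le1$. If $r_6<\nu\le r_2$, then $E'_P\le-1-[\kappa>r_3]+W$, and $W=2$ forces $\kappa\ge P+r_6-r_2=\frac{2P+1}3>r_3$; so $E'_P\le0$. If $r_2<\nu\le r_3$, then $E'_P\le-2+W\le0$. If $\nu>r_3$, then $E'_P\le-1-1+W\le0$.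

\emph{$P\equiv5$.} If $\nu\le r_3$, then $E_P'\le W-[\kappa>r_3]$ with $W\le1$, and $W=1$ forces $\kappa\ge r_6-r_3=\frac{P+1}2>r_3$; so $E'_P\le0$. If $r_3<\nu\le r_2$, then $Y_P=1$ and $E'_P\le1-1+W\le1$. If $r_2<\nu\le r_6$, then $E'_P\le-1+W\le0$. If $\nu>r_6$, then $E'_P\le-1-1+W\le0$.

So $E'_P\le Y_P$, except possibly when $P\equiv1$, $N=0$, $n=\nu\le r_6$, that is, $P\ge6n+1$. Then $E'_P\le W\le1$, and $W=1$ requires $r_6\le\kappa+n\le m+n$, that is, $P\le6(m+n)+1$. Let $c=c(m)$ be the number of powers $P\equiv1\pmod 6$ of $p$ in $[6n+1,\,6(m+n)+1]$. We have shown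
\[
v(\alpha)\le-(n-1)a+\sum_jY_{p^j}+\max_{m\ge n}\{c(m)-(m-n)a\},
\]
and the decay $(m-n)a$, with $a\ge\frac{10}n$, has to pay for $c(m)$. Successive powers $\equiv1\pmod6$ have ratio at least $7$. If $c\ge2$, then $6(m+n)+1\ge7^{c-1}(6n+1)$, so $m-n\ge(7^{c-1}-2)n$ and $(m-n)a\ge10(7^{c-1}-2)\ge c-1$. So the maximum is at most $1$, which is the first claim.

For the second claim, $p^2\ge3n$ in both cases, so $\sum_jY_{p^j}=Y_p$, and we may assume $Y_p=1$. We show that the maximum is then at most $0$. Since $p<3n$, the powers counted by $c(m)$ are at least $p^2$, so $c\ge1$ forces $m+n\ge7^{c-1}\frac{p^2-1}6$. If $p>n$, then $p\ge2n+1$ by \eqref{eq:Ybig}, and $(m-n)a\ge\frac{10}n\big(7^{c-1}\frac{2n^2+2n}3-2n\big)\ge c$. If $n\ge200$ and $p>n/3$, then $(m-n)a\ge\frac{10}n\big(7^{c-1}\frac{n^2-9}{54}-2n\big)\ge37\cdot7^{c-1}-20\ge c$.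
\end{proof}

By \eqref{eq:Ybig}, every prime $p\equiv5\pmod6$ in $[2n+1,3n-1]$ is exceptional, and the logarithms of these primes add up to about $n/2$ by (RR). We cannot afford this, and for $p>n$ the differential equation gives a better bound than Lemma~\ref{lem:int}.

\begin{lemma}\label{lem:large}
Let $v(\xi)\ge0$. If $p>n$, or $n\ge200$ and $p>n/3$, then $v(\xi)=v(1-\xi)=0$. If $p>n$, then $v(\alpha)\le0$.
\end{lemma}

\begin{proof}
Since $p^2\ge3n$, $p^2$ divides no $3i+2$ or $2i+1$ with $i<n$. By (C1), as in the proof of Proposition~\ref{prop:rational}, $v(c_k)\ge-\frac{3k}{p+1}$ and $v(c^*_k)\ge-\frac{2k}{p+1}$. By (V3), $v(\xi)$ and $v(1-\xi)$ are at most $\frac3{p+1}<\frac9n$, while a positive value would be at least $\frac{10}n$.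

Let $p>n$. Since $\xi(1-\xi)$ is a unit and $F(\xi)=0$, induction with \eqref{eq:diff} shows that each $F^{(i)}(\xi)$ is an integral multiple of $F'(\xi)$. The $i!$ with $i\le n$ are units. By (V4), $v(F'(\xi))=\min_iv(F^{(i)}(\xi)/i!)=\min_kv(c_k)\le v(\sum_kc_k)=v(F(1))$.
\end{proof}

\subsection{The primes in \texorpdfstring{$(n/3,n]$}{(n/3,n]}}\label{sec:middle}
For $p\le n$ the last argument fails because $p!$ is not a unit: by Lemma~\ref{lem:mult}, $\bar F$ may have a root of multiplicity $p$ or more. But such a root is a common root of all the components of $\bar F$ over $\mathbb F_p[x^p]$, and one of these components is a hypergeometric polynomial of degree $N=\lfloor n/p\rfloor$. For $p>n/3$ only four polynomials occur: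
\[
\Phi_1=4-7x,\quad\Phi_2=40-260x+247x^2,\quad\Psi_1=8-11x,\quad\Psi_2=112-476x+391x^2 .
\]
We have $\Phi_1=4F_1$ and $\Phi_2=40F_2$, while $\Psi_1$ and $\Psi_2$ are $8$ and $112$ times ${}_2F_1(-N,N+\frac56;\frac43;x)$ for $N=1,2$. The discriminants of $\Phi_2$ and $\Psi_2$ are $2^4\cdot3^3\cdot5\cdot13$ and $2^4\cdot3^3\cdot7\cdot17$, and $247=13\cdot19$, $391=17\cdot23$. On $[0,1]$ the four polynomials are bounded in absolute value by their values $4,40,8,112$ at $0$: their values at $1$ are $-3,27,-3,27$, and the minima of $\Phi_2$ and $\Psi_2$ are larger than $-29$ and $-33$. For a prime $p\in(n/3,n]$ and $N=\lfloor n/p\rfloor\in\{1,2\}$, let $\Theta_p=\Phi_N$ if $p\equiv1$ and $\Theta_p=\Psi_N$ if $p\equiv5\pmod6$.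

\begin{lemma}\label{lem:middle}
Let $n\ge200$, let $p\in(n/3,n]$ be prime, and let $v(\xi)\ge0$ and $v(\alpha)>0$. Then $v(\alpha)\le1$ and $v(\Theta_p(\xi))\ge1$.
\end{lemma}

\begin{proof}
We have $p\ge67$ and $p^2>3n$, so Lemma~\ref{lem:int} gives $0<v(\alpha)\le Y_p$. Thus $Y_p=1$ and $v(\alpha)\le1$.

\emph{Step 1: a root of high multiplicity.} Let $\tilde F=p^{-v(F)}F\in\mathbb Z_p[x]$, with reduction $\bar F\ne0$. Since $v(F)\le v(F(1))$, we have $v(\tilde F'(\xi))\ge v(\alpha)>0$, and $\tilde F(\xi)=0$. So $\bar F$ vanishes at $\bar\xi$ to an order $\omega\ge2$, and $\bar\xi\ne0,1$ by Lemma~\ref{lem:large}. By Lemma~\ref{lem:mult}, $\omega\equiv0,1\pmod p$ and $\omega\ge p$. Write $\bar F=\sum_{\kappa<p}x^\kappa Z_\kappa(x^p)$ with $Z_\kappa\in\mathbb F_p[X]$. Modulo $(x-\bar\xi)^p=x^p-\bar\xi^p$, $\bar F$ is congruent to $\sum_\kappa Z_\kappa(\bar\xi^p)x^\kappa$, of degree less than $p$. Hence $Z_\kappa(\bar\xi^p)=0$ for all $\kappa$.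

\emph{Step 2: one $Z_\kappa$ is proportional to $\bar\Theta_p$.} Let $s\in\mathbb Z_p$, let $r\in[0,p)$ satisfy $p\mid s+r$, and put $s'=(s+r)/p$. Let $0\le\kappa<p$ and $\epsilon=[\kappa>r]$. The factors of $(s)_{pK+\kappa}$ divisible by $p$ are $s+r+pt=p(s'+t)$, $0\le t<K+\epsilon$. In each of the $K$ full blocks of $p$ consecutive factors, the other $p-1$ factors have product $\equiv(p-1)!\equiv-1$; in the last partial block their product modulo $p$ does not depend on $K$. So
\[
(s)_{pK+\kappa}=p^{K+\epsilon}\,(s')_{K+\epsilon}\,u,\qquad u\equiv(-1)^Ku_\kappa\pmod p,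
\]
where $u_\kappa$ is a unit independent of $K$ and $u_0=1$. Apply this to the four symbols in $c_k=\frac{(-n)_k(n+1/6)_k}{(2/3)_k(1)_k}$, $k=pK+\kappa\le n$; the four signs $(-1)^K$ and the four powers $p^K$ cancel. For $s=-n$ we have $r=\nu$, $s'=-N$; for $s=1$ we have $r=p-1$, $s'=1$, $\epsilon=0$, and $K!$ is a unit.

Let $p\equiv1$, so $\nu\le\frac{p-1}6$. For $s=n+\frac16$ we have $r=\frac{p-1}6-\nu$, $s'=N+\frac16$; for $s=\frac23$ we have $r=\frac{2p-2}3$, $s'=\frac23$, and $(\frac23)_{K+\epsilon}$ is a unit because $K+\epsilon\le3$ and $p\ge67$. So $v(c_k)\ge[\kappa>\frac{p-1}6-\nu]-[\kappa>\frac{2p-2}3]\ge0$. As $c_0=1$, $v(F)=0$. For $\kappa_*=0$ all $\epsilon$ vanish and $c_{pK}\equiv\frac{(-N)_K(N+1/6)_K}{(2/3)_KK!}$, so $Z_{0}=\bar F_N$.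

Let $p\equiv5$, so $\frac{p+1}3\le\nu\le\frac{p-1}2$. For $s=n+\frac16$ we have $r=\frac{5p-1}6-\nu\ge\frac{p+1}3$, $s'=N+\frac56$; for $s=\frac23$ we have $r=\frac{p-2}3$, $s'=\frac13$, and $(\frac13)_{K+\epsilon}$ is a unit. So all $v(c_k)\ge-1$. For $\kappa_*=\frac{p+1}3\le\nu$ only $s=\frac23$ has $\epsilon=1$, and $(\frac13)_{K+1}=\frac13(\frac43)_K$. So $p\,c_{pK+\kappa_*}\equiv u\,\frac{(-N)_K(N+5/6)_K}{(4/3)_KK!}$ for $0\le K\le N$, with a unit $u$ independent of $K$. Taking $K=0$ shows $v(F)=-1$, and $Z_{\kappa_*}$ is a nonzero multiple of $\bar\Psi_N$.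

In both cases $Z_{\kappa_*}$ is a nonzero multiple of $\bar\Theta_p$. Its coefficients lie in $\mathbb F_p$, so $\bar\Theta_p(\bar\xi)^p=\bar\Theta_p(\bar\xi^p)=0$. This gives $v(\Theta_p(\xi))>0$, a priori only $\ge\frac1d$; the resultant argument of the next section needs $\ge1$, and the last two steps provide it.

\emph{Step 3: $\omega\in\{p,p+1\}$.} As $p\ge67$, $\bar\Theta_p$ has degree $N$ and simple roots. Write $Z_\kappa(X)=(X-\bar\xi^p)U_\kappa(X)$. Then $\bar F=(x-\bar\xi)^p\sum_\kappa x^\kappa U_\kappa(x^p)$, and modulo $(x-\bar\xi)^p$ the second factor is $\sum_\kappa U_\kappa(\bar\xi^p)x^\kappa$. Its coefficient $U_{\kappa_*}(\bar\xi^p)$ is not $0$, because $\bar\xi^p$ is a simple root of $Z_{\kappa_*}$. So $\omega<2p$, and $\omega\equiv0,1$ leaves $p$ and $p+1$.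

\emph{Step 4: $\xi$ is congruent modulo $p$ to a root of $\Theta_p$.} By Hensel's lemma $\Theta_p$ has a root $\eta$ with $\bar\eta=\bar\xi$ in the ring of integers $\mathcal O$ of an unramified extension of $\mathbb Q_p$. Write $\tilde F(\eta+X)=\sum f_iX^i$ with $f_i\in\mathcal O$; then $p\mid f_i$ for $i<\omega$, and $f_\omega$ is a unit. Since $\eta(1-\eta)$ is a unit, \eqref{eq:diff} gives $i!f_i\in\mathcal Of_0+\mathcal Of_1$ for all $i$. As $v(\omega!)=1$, we get $1=v(\omega!f_\omega)\ge\min(v(f_0),v(f_1))\ge1$, so this minimum is $1$. Now $X=\xi-\eta$ is a root with $v(X)>0$, and by (V1) either $X=0$ or $v(X)\in\frac1e\mathbb Z$ with $e\le d\le\frac n{10}<p-1$. If $v(f_0)=1$, the Newton polygon has the side from $(0,1)$ to $(\omega,0)$, all roots of positive valuation have valuation $\frac1\omega$, and this is impossible for $\xi-\eta$. So $v(f_0)\ge2$ (possibly $f_0=0$) and $v(f_1)=1$. Then $\omega-1$ roots have valuation $\frac1{\omega-1}$, again impossible since $\omega-1\ge p-1>e$,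 and the one remaining root of positive valuation has valuation $v(f_0)-1\ge1$. So $v(\xi-\eta)\ge1$, and $\Theta_p(\xi)=\Theta_p(\xi)-\Theta_p(\eta)$ is an integral multiple of $\xi-\eta$.
\end{proof}

\section{The main inequalities}\label{sec:main}

We keep assumption \eqref{eq:H}, with $G$ and $\beta$ as in Proposition~\ref{prop:lead}. Put
\[
\mathcal Y=\sum_{5\le p\le n}\sum_{j\ge1}Y_{p^j}\log p,\qquad \psi_6(x)=\sum_{p\ge5,\ p^j\le x}\log p,\qquad \mathcal Y_{\mathrm{pow}}=\sum_{\substack{p\ge5,\ j\ge2\\ p^j>n/3}}Y_{p^j}\log p .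
\]

\begin{proposition}\label{prop:I}
Under \eqref{eq:H},
\begin{equation}\label{eq:I1}
(n-1-d)\,G\le2n\log2+\log3n-\beta+\mathcal Y .
\end{equation}
If $n\ge200$ and $g$ divides neither $\Phi_2$ nor $\Psi_2$, then
\begin{equation}\label{eq:I2}
(n-7-d)\,G\le2n\log2+\log3n-\beta+\psi_6(n/3)+\mathcal Y_{\mathrm{pow}}+\log(4\cdot40\cdot8\cdot112).
\end{equation}
\end{proposition}

\begin{proof}
Let $h_p$ be the mean of $v_p(\alpha(\xi))$ over the $d$ roots of $g$ in $\overline{\mathbb Q}_p$. The norm $\mathcal M=\prod_\xi\alpha(\xi)$ is a rational number, the same whether the roots are taken in $\mathbb C$ or in $\overline{\mathbb Q}_p$. By Lemma~\ref{lem:real}, $|\mathcal M|>(2n)^d$, and $\log|\mathcal M|=\sum_pv_p(\mathcal M)\log p$. Hence $\sum_ph_p\log p\ge\log2n$. Lemmas~\ref{lem:at2} and~\ref{lem:at3} give $h_2\log2+h_3\log3\le2n\log2+\log3n+\log2n-\beta$, so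
\begin{equation}\label{eq:pf}
-\sum_{p\ge5}h_p\log p\le2n\log2+\log3n-\beta .
\end{equation}
For $p\ge5$ let $a_p(\xi)=\max(0,-v_p(\xi))$. By (V4), and since $g_d$ is prime to $6$, $G=\frac1d\sum_{p\ge5}\sum_\xi a_p(\xi)\log p$. If $a_p(\xi)>0$, then $1\le d\,a_p(\xi)$, so the term $+1$ in Lemma~\ref{lem:neg} can be absorbed: $-(n-1)a_p+1\le-(n-1-d)a_p$. Lemmas~\ref{lem:int}, \ref{lem:neg} and~\ref{lem:large} then give, for every root,
\[
v_p(\alpha)\le-(n-1-d)\,a_p(\xi)+[p\le n]\sum_jY_{p^j}.
\]
Averaging, and summing over $p\ge5$ with weights $\log p$, we obtain $\sum_{p\ge5}h_p\log p\le-(n-1-d)G+\mathcal Y$. With \eqref{eq:pf} this is \eqref{eq:I1}.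

For \eqref{eq:I2} we treat the exceptional terms more carefully. For the primes $p\le n/3$ they add up to at most $\psi_6(n/3)+\mathcal Y_{\mathrm{pow}}$, since a power $p^j>n/3$ has $j\ge2$. For $p\in(n/3,n]$, Lemmas~\ref{lem:neg} and~\ref{lem:middle} give $v_p(\alpha)\le-(n-1-d)a_p(\xi)+\chi_p(\xi)$, where $\chi_p(\xi)=1$ if $v(\xi)\ge0$ and $v(\Theta_p(\xi))\ge1$, and $\chi_p(\xi)=0$ otherwise. Let $\Theta$ be one of the four polynomials and $N$ its degree. Since $g$ is irreducible of degree $\ge2$ and does not divide $\Theta$, the resultant $\mathrm{Res}=g_d^{N}\prod_\xi\Theta(\xi)$ is a nonzero integer. By (V4), $v_p(\mathrm{Res})=\sum_\xi\big(Na_p(\xi)+v_p(\Theta(\xi))\big)$, and every summand is $\ge0$. If $\Theta_p=\Theta$, each summand is at least $\chi_p(\xi)$. So the primes $p$ with $\Theta_p=\Theta$ satisfy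
\[
\frac1d\sum_p\sum_\xi\chi_p(\xi)\log p\le\frac1d\log|\mathrm{Res}|\le NG+\log\max_{[0,1]}|\Theta| .
\]
The four degrees add up to $6$, and \eqref{eq:I2} follows.
\end{proof}

\begin{lemma}\label{lem:num}
For $x\ge1$, $\psi_6(x)\le1.03883\,x-2\log x+1.792$. For $n\ge200$, $\mathcal Y_{\mathrm{pow}}\le0.07n+5$, and \eqref{eq:I2} implies
\begin{equation}\label{eq:six}
(n-7-d)\,G\le1.8026\,n+18.70-\log n .
\end{equation}
\end{lemma}

\begin{proof}
We have $\psi_6(x)=\psi(x)-\lfloor\log_2x\rfloor\log2-\lfloor\log_3x\rfloor\log3\le\psi(x)-2\log x+\log6$; use (RS).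

Integers prime to $6$ have gaps alternating between $2$ and $4$, so $k$ of them span at least $3k-4$, and a closed interval of length $L$ contains at most $\frac{L+4}3$ of them.

\emph{Squares.} A square $P=p^2>n/3$ is $\equiv1\pmod6$. If it is exceptional, then $N\in\{1,2\}$ and $6(n-NP)\le P-1$, so $P\in[\frac{6n+1}7,n]\cup[\frac{6n+1}{13},\frac n2]$. Then $p\le\sqrt n$ lies in two intervals of total length at most $\big(1-\sqrt{6/7}+\sqrt{1/2}-\sqrt{6/13}\big)\sqrt n\le0.1020\sqrt n$. So the squares contribute at most $b_1(n)=\frac12\log n\,(0.0341\sqrt n+2.667)$.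

\emph{Higher powers.} Exceptional powers $p^j$ with $j\ge3$ lie in $(n/3,3n)$, an interval of ratio $9$; it contains at most one power of each $p\ge11$ and at most two powers of $5$ and of $7$. With $x=(3n)^{1/3}$ we have $5\le p\le x$, which leaves at most $\frac{x-1}3$ primes. So these powers contribute at most $b_2(n)=(\frac x3+2)\log x$.

At $n=200$, $b_1<8.4$ and $b_2<10.3$, so $b_1+b_2<19=0.07\cdot200+5$. The derivatives are
\[
b_1'=0.01705\Big(\frac{\log n}{2\sqrt n}+\frac1{\sqrt n}\Big)+\frac{1.3335}n,\qquad b_2'=\frac1{x^3}\Big(\frac x3+2+\frac{x\log x}3\Big);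
\]
each term decreases for $n\ge200$, and at $n=200$ we have $b_1'<0.012$, $b_2'<0.019$. So $b_1'+b_2'<0.07$.

In \eqref{eq:I2} insert $\beta\ge3.27$ and $\log143360<11.874$. The coefficient of $n$ is at most $1.38630+0.34628+0.07<1.8026$, the logarithmic terms give $\log n-2\log n$, and the constants give $3\log3-3.27+1.792+5+11.874<18.70$.
\end{proof}

\begin{remark}
For $d$ near $n/10$ the left side of \eqref{eq:six} is about $0.9\cdot2.121\,n<1.909\,n$. Cutting at $n/2$ instead of $n/3$ would replace $1.8026$ by a number larger than $1.97$, so with these estimates the quadratic polynomials $\Phi_2,\Psi_2$ cannot be avoided.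
\end{remark}

\section{Irreducibility}\label{sec:irred}

\subsection{The range \texorpdfstring{$n\ge200$}{n at least 200}}
We first find a prime $q=6n+6j+1$ with $0\le j\le9$ if $n<300$ and $0\le j\le n/10$ if $n\ge300$.

For $200\le n\le299$ use the primes $\equiv1\pmod 6$
\[
1201,\,1249,\,1303,\,1327,\,1381,\,1429,\,1489,\,1549,\,1609,\,1669,\,1723,\,1783,\,1801,
\]
whose consecutive differences are at most $60$. Let $q$ be the first one that is $\ge6n+1$. Either $q=1201=6n+1$, or its predecessor is at most $6n-5$ and $q\le6n+55$.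

For $300\le n\le1322$ use the primes $\equiv1\pmod6$
\begin{gather*}
1801,\,1987,\,2179,\,2389,\,2617,\,2857,\,3121,\,3433,\,3769,\\ 4129,\,4519,\,4969,\,5449,\,5953,\,6553,\,7213,\,7933,
\end{gather*}
in which each term $q'$ and its successor $q$ satisfy $q\le1.1q'+6.5$. For $n=300$ take $q=1801$. Otherwise $q'\le6n-5$ and $6n+1\le q$ for some such pair, and $q\le1.1(6n-5)+6.5=6.6n+1$.

For $n\ge1300$ apply \eqref{eq:RR} with $k=3$, $a=1$ to $(6n,6.6n]$. The main term is $0.3n$; the error is at most $2.072(\sqrt6+\sqrt{6.6})\sqrt n<10.4\sqrt n<0.3n$ in the first case and $0.063n$ in the second.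

By Lemma~\ref{lem:blocks}(a) and Proposition~\ref{prop:rational}, if $F$ is reducible, there is a factor $g$ as in \eqref{eq:H}, with $d\le9$ when $n<300$.

Suppose $g$ divides $\Phi_2$ or $\Psi_2$. These are primitive, so $g$ is one of them, $d=2$, and $G\ge\frac12\log247>2.754$. We have $\mathcal Y\le\psi_6(n)+\mathcal Y_{\mathrm{pow}}$, since a power $p^j>n$ of a prime $p\le n$ has $j\ge2$. So \eqref{eq:I1} and Lemma~\ref{lem:num} give $2.754(n-3)\le2.4952n+4.7-\log n$, which is false for $n\ge200$.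

Otherwise \eqref{eq:six} holds. Table~\ref{tab:large} gives lower bounds for its left side minus its right side, from Proposition~\ref{prop:lead}. Each bound increases with $n$ and is positive at the smallest $n$ of its range; the closest cases are $d=4$, $n=200$ (value $>2$) and the last row at $n=300$ (value $>3$). So \eqref{eq:six} fails, and $F_n$ is irreducible for $n\ge200$.

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c|c|l}
$d$ & range & $n-7-d\ge$ & $G\ge$ & left side $-$ right side $\ge$\\ \hline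
$2$ & $n\ge200$ & $n-9$ & $2.0825$ & $0.279n-37.5+\log n$\\
$3$ & $n\ge200$ & $n-10$ & $2.0151$ & $0.212n-38.9+\log n$\\
$4$ & $n\ge200$ & $n-11$ & $1.9894$ & $0.1868n-40.6+\log n$\\
$5$--$9$ & $n\ge200$ & $n-16$ & $2.0656$ & $0.263n-51.8+\log n$\\
$10$--$14$ & $n\ge300$ & $n-21$ & $2.033$ & $0.230n-61.5+\log n$\\
$15$--$19$ & $n\ge300$ & $n-26$ & $2.080$ & $0.277n-72.9+\log n$\\
$20$--$25$ & $n\ge300$ & $n-32$ & $2.106$ & $0.303n-86.2+\log n$\\
$26$--$n/10$ & $n\ge300$ & $0.9n-7$ & $2.121$ & $0.106n-33.6+\log n$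
\end{tabular}
\caption{Inequality \eqref{eq:six} fails for every admissible degree $d$.}\label{tab:large}
\end{table}

\subsection{The range \texorpdfstring{$n\le199$}{n at most 199}}\label{sec:small}
The case $n=1$ is trivial; let $2\le n\le199$. Whenever Lemma~\ref{lem:blocks} applies with $j\le1$, a factorization would give a rational root, so $F$ is irreducible by Proposition~\ref{prop:rational}. Part (a) applies if $6n+1$ or $6n+7$ is prime. The $m\le200$ with $6m+1$ prime are

\smallskip\noindent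
1, 2, 3, 5, 6, 7, 10, 11, 12, 13, 16, 17, 18, 21, 23, 25, 26, 27, 30, 32, 33, 35, 37, 38, 40, 45, 46, 47, 51, 52, 55, 56, 58, 61, 62, 63, 66, 68, 70, 72, 73, 76, 77, 81, 83, 87, 90, 91, 95, 96, 100, 101, 102, 103, 105, 107, 110, 112, 115, 118, 121, 122, 123, 125, 126, 128, 131, 135, 137, 138, 142, 143, 146, 147, 151, 153, 156, 161, 165, 166, 168, 170, 172, 173, 175, 177, 178, 181, 182, 186, 187, 188, 192, 195, 200.

\smallskip\noindent
There are $49$ values of $n$ such that neither $n$ nor $n+1$ is in this list. Parts (b) and (c) with $j\in\{0,1\}$ settle $35$ of them (the prime is in parentheses):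
\begin{itemize}
\item $3n-1$ prime: 8 (23), 14 (41), 28 (83), 64 (191), 78 (233), 84 (251), 88 (263), 98 (293), 116 (347), 140 (419), 144 (431), 148 (443), 154 (461), 190 (569), 196 (587), 198 (593);
\item $3n-4$ prime: 59 (173), 79 (233), 85 (251), 119 (353), 129 (383), 149 (443), 157 (467), 189 (563), 197 (587);
\item $2n-1$ prime and $\equiv1\pmod6$: 19 (37), 49 (97), 97 (193), 139 (277), 184 (367);
\item $2n-3$ prime and $\equiv1\pmod6$: 41 (79), 53 (103), 92 (181), 113 (223), 158 (313).
\end{itemize}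
The other $14$ values are $42, 43, 48, 74, 93, 108, 132, 133, 159, 162, 163, 179, 183, 193$. For these Lemma~\ref{lem:blocks} applies with $j=2$, except that $j=3$ for $n=183$. The primes are: of type (c), 42 (79); of type (b), 48 (137), 132 (389), 162 (479); of type (a), 43 (271), 74 (457), 93 (571), 108 (661), 133 (811), 159 (967), 163 (991), 179 (1087), 183 (1117), 193 (1171). So a factorization would produce $g$ as in \eqref{eq:H} with $d=2$, or $d=3$ for $n=183$.

Let $d=2$. Then $G\ge2.0825$ and $\beta\ge\log2+\frac32\log2+\frac32\log3\ge3.38$, so \eqref{eq:I1} forces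
\[
\mathcal Y\ge U(n):=0.6962\,n-2.87-\log3n .
\]
We bound $\mathcal Y$ from above. For $n\le74$ we find all exceptional powers of primes $p\in[5,n]$ in Table~\ref{tab:res}; by \eqref{eq:Ybig} the only power $P>n$ to be tested is $125$.

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|ccccccccccc}
$P\equiv1$&7&13&19&25&31&37&43&49&61&67&73\\
$\nu\le$&1&2&3&4&5&6&7&8&10&11&12\\ \hline
$n=42$&\textbf{0}&3&4&17&11&\textbf{5}&&&&&\\
$n=43$&\textbf{1}&4&5&18&12&\textbf{6}&\textbf{0}&&&&\\
$n=48$&6&9&10&23&17&11&\textbf{5}&&&&\\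
$n=74$&4&9&17&24&12&\textbf{0}&31&25&13&\textbf{7}&\textbf{1}\\ \hline\hline
$P\equiv5$&5&11&17&23&29&41&47&53&59&71&125\\
$\nu\ge$&2&4&6&8&10&14&16&18&20&24&42\\
$\nu\le$&2&5&8&11&14&20&23&26&29&35&62\\ \hline
$n=42$&\textbf{2}&9&\textbf{8}&19&\textbf{13}&1&&&&&\textbf{42}\\
$n=43$&3&10&9&20&\textbf{14}&2&&&&&\textbf{43}\\
$n=48$&3&\textbf{4}&14&2&19&7&1&&&&\textbf{48}\\
$n=74$&4&8&\textbf{6}&5&16&33&27&\textbf{21}&15&3&74
\end{tabular}
\caption{The residues $\nu=n\bmod P$ and the conditions on $\nu$ for $Y_P=1$. Bold entries mark the exceptional powers; blank entries do not occur in $\mathcal Y$ or have $Y_P=0$ because $P>n$.}\label{tab:res}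
\end{table}

For the larger $n$ we bound the terms with $P\le n/2$ by $\psi_6(n/2)$ and add the terms with $N=1$. With $\nu=n-P$, these are the prime powers $P\equiv1\pmod6$ in $[\frac{6n+1}7,n]$ and $P\equiv5\pmod6$ in $[\frac{2n+1}3,\frac{3n-1}4]$. A term with $P>n$ would be a power $p^j\in[2n+1,3n-1]$ with $p\equiv5\pmod 6$ and $j\ge3$ odd; for $63\le n\le199$ there is none, since $125$ requires $n\le62$ and the next candidate $11^3$ requires $n\ge444$. Summing $\log p$ gives $\psi_6(46.5)\le36.93$, $\psi_6(54)\le46.70$, $\psi_6(66.5)\le54.89$, $\psi_6(79.5)=\psi_6(81.5)\le72.02$ and $\psi_6(89.5)=\psi_6(96.5)\le80.92$. For $n=183$ we may replace $\psi_6(91.5)$ by $\psi_6(79.5)$: the only prime powers prime to $6$ in between are $83$ and $89$, and they are not exceptional, because $183\equiv17\pmod{83}$ and $183\equiv5\pmod{89}$. Table~\ref{tab:small} shows $\mathcal Y<U(n)$ in every case.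

\begin{table}[ht]
\centering
\begin{tabular}{c|l|c|c}
$n$&terms bounding $\mathcal Y$&$\mathcal Y\le$&$U(n)>$\\ \hline
42&5, 7, 17, 29, 37, 125&15.0&21.5\\
43&7, 29, 37, 43, 125&14.3&22.1\\
48&11, 43, 125&7.8&25.5\\
74&17, 37, 53, 67, 73&19.0&43.1\\
93&$\psi_6(46.5)$&37.0&56\\
108&$\psi_6(54)$; 97, 103&56&66\\
132, 133&$\psi_6(66.5)$; 121, 127; 89&66.7&82.9\\
159&$\psi_6(79.5)$; 139, 151, 157; 107, 113&96.5&101.5\\
162&$\psi_6(81)$; 139, 151, 157; 113&91.8&103.5\\
163&$\psi_6(81.5)$; 151, 157, 163; 113&92.0&104\\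
179&$\psi_6(89.5)$; 157, 163, 169; 125, 131&100.2&115\\
183&$\psi_6(79.5)$; 157, 163, 169, 181; 125, 131, 137&101.5&118\\
193&$\psi_6(96.5)$; 169, 181, 193; 131, 137&104&125
\end{tabular}
\caption{Exclusion of quadratic factors. A listed power of $p$ contributes $\log p$.}\label{tab:small}
\end{table}

Finally let $n=183$, $d=3$. Then $G\ge2.0151$, $s_2(183)=6$ and $\beta\ge4.158+2.619$, so \eqref{eq:I1} would force $\mathcal Y\ge2.0151\cdot179-253.70-6.31+6.77>107$, whereas $\mathcal Y\le101.5$. We have proved: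

\begin{proposition}\label{prop:irred}
$F_n$ is irreducible over $\mathbb Q$ for every $n\ge1$.
\end{proposition}

\section{The Galois group}\label{sec:galois}

Let $\Gamma$ be the Galois group of $F=F_n$ over $\mathbb Q$, acting on the $n$ roots. It is transitive by Proposition~\ref{prop:irred}, which settles $n\le2$. For $n=3$ the coefficients of $128F_3$ have $5$-adic valuations $0,0,1,1$, so one root has valuation $0$ and two have valuation $-\frac12$. Over $\mathbb Q_5$, $F_3$ is then a linear factor times an irreducible quadratic, so $\Gamma$ contains a transposition and $\Gamma=S_3$. Let $n\ge4$ from now on.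

Recall that a \emph{block} of a transitive group $\Gamma$ is a set $B$ of points with $sB=B$ or $sB\cap B=\emptyset$ for all $s\in\Gamma$; its images partition the points, so $|B|$ divides $n$. The group is \emph{primitive} if every block has size $1$ or $n$, and \emph{$k$-fold transitive} if it can map any $k$ distinct points to any $k$ distinct points in prescribed order. An $m$-cycle is a permutation that permutes $m$ points cyclically, its \emph{support}, and fixes the others. We use two theorems from \cite{W}.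
\begin{itemize}
\item[(W1)] \cite[Thm.~13.3]{W} (Jordan) A primitive group containing a $3$-cycle contains $A_n$; one containing a transposition is $S_n$.
\item[(W2)] \cite[Thm.~13.8]{W} A primitive group of degree $n$ containing an $m$-cycle, $1<m<n$, is $(n-m+1)$-fold transitive.
\end{itemize}
The primes of Lemma~\ref{lem:blocks}(a) supply cycles: long ones give primitivity, short ones give $A_n$, and ones of even length give the sign.

\begin{lemma}\label{lem:cycle}
If $q=6n+6j+1$ is prime and $0\le j\le n-2$, then $\Gamma$ contains an $(n-j)$-cycle. Equivalently, a prime $q=12n+1-6m$ with $2\le m\le n$ gives an $m$-cycle.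
\end{lemma}

\begin{proof}
Let $K$ be the maximal unramified extension of $\mathbb Q_q$ and $m=n-j$. The Galois group of $F$ over $K$ is a subgroup of $\Gamma$. By Lemma~\ref{lem:blocks}(a), $v(c_k)=[k>j]$, so $j$ roots are units and $m$ roots have valuation $-\frac1m$.

The $j$ unit roots reduce to the roots of $\bar F=F\bmod q$, which has degree $j$. We have $\bar F(0)=1$, and $F(1)$ is a unit by \eqref{eq:F1} since $q>6n$. By Lemma~\ref{lem:mult} a multiple root would have multiplicity at least $q>j$. So the roots of $\bar F$ are simple, and by Hensel's lemma the $j$ unit roots lie in $K$.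

The other $m$ roots are the roots of a factor of degree $m$ over $K$. As $v(K^*)=\mathbb Z$, each of them has degree at least $m$ over $K$, so the factor is irreducible. Since $m<q$, the extension generated by one root is tamely ramified; the only extension of $K$ of degree $m$ prime to $q$ is $K(q^{1/m})$, which is cyclic because $K$ contains the $m$th roots of unity. A generator of its group permutes the $m$ roots cyclically and fixes the others.
\end{proof}

\begin{proposition}\label{prop:prim}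
$\Gamma$ is primitive.
\end{proposition}

\begin{proof}
Suppose there is a block size $b$ with $1<b<n$; then $b\mid n$ and $b\le n/2$. Call $j$ \emph{admissible} if $1\le j<n/2$ and $6n+6j+1$ is prime, and let $s$ be the corresponding $(n-j)$-cycle. A block of size $b$ containing a fixed point of $s$ is stable under $s$. If it met the support, it would contain all of it, which is impossible since $n-j>n/2\ge b$. So the $j$ fixed points form a union of blocks, and $b\mid j$. It therefore suffices to show that no prime $r\mid n$ divides all admissible $j$; for prime $n$ there is no $b$ at all.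

\emph{$n\le18$ composite.} The pairs $(n,j)=(4,1)$, $(6,1)$, $(8,3)$, $(9,1)$, $(10,1)$, $(12,1)$, $(14,3)$, $(15,1)$, $(16,1)$, $(18,5)$ correspond to the primes $31$, $43$, $67$, $61$, $67$, $79$, $103$, $97$, $103$, $139$, and $\gcd(n,j)=1$.

\emph{$19\le n\le1059$.} If $q\equiv1\pmod6$ and $q+6$ are primes with $6n+7\le q$ and $q+6\le9n$, then two consecutive integers $j,j+1$ are admissible. The following $q$ work in the indicated ranges of $n$: 151 (18--24), 193 (23--31), 271 (31--44), 367 (42--60), 541 (61--89), 751 (85--124), 1117 (125--185), 1657 (185--275), 2371 (265--394), 3301 (368--549), 4507 (502--750), 6361 (708--1059).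

\emph{$n\ge1060$.} Every prime $q\equiv1\pmod6$ in $I=(6n+1,9n]$ gives an admissible $j$. We apply \eqref{eq:RR} to $I$. Since $2.072(3+\sqrt6)<11.3$ and $\sqrt n>32$, the lower bound is at least $3n/\varphi(k)-11.4\sqrt n$ when $9n\le10^{10}$; when $9n>10^{10}$ it is $(3n-1)/\varphi(k)$ minus the error $\varepsilon_k(15n+1)/\varphi(k)$.

Let $r=2$. Take $k=12$, $a=7$: $0.75n-11.4\sqrt n>0$, and the second error is below $0.23n$. So $I$ contains a prime $q=6(n+j)+1\equiv7\pmod{12}$; then $n+j$ is odd, and $j$ is odd since $n$ is even.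

Let $r=3$. Take $k=9$, $a=7$: $0.5n-11.4\sqrt n>0$, and the second error is below $0.16n$. So $I$ contains a prime $q\equiv7\pmod9$, which is $\equiv1\pmod6$. As $9\mid6n$, we get $6j\equiv6\pmod9$ and $3\nmid j$.

Let $r\ge5$, and suppose that $r$ divides all admissible $j$. Let $\mathcal A$ be the number of primes $\equiv1\pmod6$ in $I$. Taking $k=3$ and dividing by $\log9n$, we get $\mathcal A\ge(1.5n-11.4\sqrt n)/\log9n$ for $9n\le10^{10}$, and $\mathcal A\ge1.4n/\log9n$ for all $n>2\cdot10^5$ (there $11.4/\sqrt n<0.03$, and the second error is below $0.08n$). On the other hand $\mathcal A$ is at most the number of multiples of $r$ in $[1,n/2)$, so $\mathcal A\le\frac n{2r}$.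

For $1060\le n\le2\cdot10^5$ we use $\mathcal A\le\frac n{10}$, which contradicts $1.5-11.4/\sqrt n>0.1\log9n$. The latter holds because the difference of the two sides has derivative $(5.7-0.1\sqrt n)\,n^{-3/2}$, so it increases up to $n=57^2$ and then decreases, and at the two ends the inequality reads $1.149>0.917$ and $1.474>1.441$.

For $n>2\cdot10^5$ and $r>n^{1/4}$ we have $\mathcal A\le\frac12n^{3/4}<1.4n/\log9n$, since $\log9n<2.8\,n^{1/4}$. For $n>2\cdot10^5$ and $r\le n^{1/4}$ the trivial count is too weak. But all the primes counted are $\equiv1\pmod{6r}$, since $r\mid n$ and $r\mid j$, so (MV) for $(6n,9n]$ and $k=6r$ gives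
\[
\mathcal A\le\frac{3n}{(r-1)\log(n/2r)}\le\frac{3n}{4\log(n/10)}<\frac{1.4\,n}{\log9n}.
\]
The middle inequality holds because $(r-1)\log\frac n{2r}$ has derivative $\log\frac n{2r}-\frac{r-1}r>0$ in $r$ on this range; the last is equivalent to $0.65\log n>0.75\log9+1.4\log10$, which holds for $\log n>12$. In each case we have a contradiction.
\end{proof}

\begin{proposition}\label{prop:An}
$\Gamma\supseteq A_n$.
\end{proposition}

\begin{proof}
There is a prime $q\equiv1\pmod6$ in $[9n-2,\,12n-11]$. A given $q$ serves for $\frac{q+11}{12}\le n\le\frac{q+2}9$, and the primes 37 (4), 43 (5), 61 (6--7), 79 (8--9), 97 (9--11), 127 (12--14), 163 (15--18), 199 (18--22), 241 (21--27), 313 (27--35), 409 (35--45), 523 (45--58), 673 (57--75), 877 (74--97) cover $4\le n\le97$. For $n\ge97$, \eqref{eq:RR} with $k=3$ on $(9n-2,12n-11]$ gives $1.5n-4.5-13.4\sqrt n>0$, and the second error is below $0.12n$.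

By Lemma~\ref{lem:cycle}, $\Gamma$ contains an $m$-cycle $s$ with $m=\frac{12n+1-q}6$, so $2\le m\le\frac{n+1}2$. If $m=2$, then $\Gamma=S_n$ by (W1). Let $m\ge3$. By (W2), $\Gamma$ is $(n-m+1)$-fold transitive, hence $m$-fold transitive. Choose $t\in\Gamma$ that fixes one point $x$ of the support of $s$ and moves the other $m-1$ points into the complement, which has $n-m\ge m-1$ points. Then the supports of $s$ and $u=tst^{-1}$ meet exactly in $x$. The permutation $sus^{-1}$ is the cycle $u$ with $x$ replaced by $s(x)$, so the commutator $sus^{-1}u^{-1}$ fixes every point other than $x$, $s(x)$, $u(x)$, and it sends $x$ to $s(x)$. It is even and nontrivial, hence a $3$-cycle. Apply (W1).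
\end{proof}

\begin{proposition}\label{prop:odd}
$\Gamma\not\subseteq A_n$.
\end{proposition}

\begin{proof}
A prime $q\equiv1\pmod{12}$ in $[6n+1,\,12n-11]$ gives an $m$-cycle with $m=2n-\frac{q-1}6$ even and $2\le m\le n$; this is an odd permutation. For $4\le n\le100$ use 37 (4--6), 61 (6--10), 109 (10--18), 193 (17--32), 349 (30--58), 601 (51--100). For $n\ge100$, \eqref{eq:RR} with $k=12$, $a=1$ on $(6n,12n-11]$ gives $1.5n-2.75-12.3\sqrt n>0$, and the second error is below $0.3n$.
\end{proof}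

Propositions~\ref{prop:An} and~\ref{prop:odd} give $\Gamma=S_n$ for $n\ge4$. Together with Propositions~\ref{prop:unique} and~\ref{prop:irred} this proves Theorem~\ref{thm:main}. For every solution of \eqref{eq:syst} the polynomial $\prod_i(x-x_i)$ equals $F_n/c_n$, so the conjecture holds for all $n$.

\begin{thebibliography}{9}

\bibitem{MV} Montgomery and Vaughan, 1973.

\bibitem{RR} Ramar\'e and Rumely, Math. Comp. \textbf{65} (1996).

\bibitem{RS} Rosser and Schoenfeld, 1962.

\bibitem{SS} Abdellah Sebbar and Hicham Saber, \emph{Automorphic Schwarzian equations and integrals of weight 2 forms}, arXiv:2005.02340 (2020).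

\bibitem{W} Wielandt, \emph{Finite Permutation Groups}.

\end{thebibliography}
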